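# Uncountable extent in $T_4$ star-Lindelöf spaces

## 1. Stars of covers, star-Lindelöf spaces, extent

Throughout, cardinals are identified with initial ordinals, $\omega=\{0,1,2,\dots\}$, and a *countable* set may be finite. For a cardinal $\mu$, the symbol $2^\mu$ denotes both the set of all functions $\mu\to\{0,1\}$ and its cardinality; the context tells which.

**Definition (star).** Let $\mathcal U$ be an open cover of a space $X$ and $F\subseteq X$. The *star* of $F$ is
$$\mathrm{St}(F,\mathcal U)=\bigcup\{U\in\mathcal U: U\cap F\ne\emptyset\}.$$

*Example.* Let $X=\mathbb R$ and $\mathcal U=\{(n-1,n+1):n\in\mathbb Z\}$. The only member containing $0$ is $(-1,1)$, so $\mathrm{St}(\{0\},\mathcal U)=(-1,1)$. The point $\tfrac12$ lies in $(-1,1)$ and $(0,2)$, so $\mathrm{St}(\{\tfrac12\},\mathcal U)=(-1,2)$. Finally $\mathrm{St}(\mathbb Z,\mathcal U)=\mathbb R$.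

**Definition (star-Lindelöf, star-$\mu$).** $X$ is *star-Lindelöf* if for every open cover $\mathcal U$ there is a countable $F\subseteq X$ with $\mathrm{St}(F,\mathcal U)=X$. For an infinite cardinal $\mu$, $X$ is *star-$\mu$* if for every open cover $\mathcal U$ there is $F\subseteq X$ with $|F|\le\mu$ and $\mathrm{St}(F,\mathcal U)=X$. So star-$\aleph_0$ means star-Lindelöf.

*Examples.* A Lindelöf space is star-Lindelöf: take a countable subcover and one point in each nonempty member. A separable space is star-Lindelöf: a countable dense $F$ meets every nonempty open set, so one $F$ serves all covers. A discrete space is star-$\mu$ exactly when it has at most $\mu$ points: for the cover by singletons, $\mathrm{St}(F,\mathcal U)=F$.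

The quantifiers matter: $F$ may depend on the cover. In a separable space it does not need to.

**Definition (extent).** The *extent* $e(X)$ is the supremum of the cardinalities of closed discrete subspaces of $X$. It is *attained* if some closed discrete subspace has size exactly $e(X)$.

*Examples.* A discrete space $D$ has $e(D)=|D|$. The space $\mathbb R$ has $e(\mathbb R)=\aleph_0$, attained by $\mathbb Z$. In $[0,1]$ every closed discrete set is compact and discrete, hence finite, and every finite set is closed discrete, so $e([0,1])=\aleph_0$ is not attained.

Every subset of a closed discrete set $E$ is again closed in $X$ and discrete. We use this constantly.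

**Definition ($T_4$, strongly zero-dimensional).** A $T_4$ space is a normal $T_1$ space: points are closed, and disjoint closed sets $H,K$ have disjoint open neighborhoods. A $T_4$ space is *strongly zero-dimensional* if any two disjoint closed sets $H,K$ are separated by a clopen set $G$, meaning $H\subseteq G\subseteq X\setminus K$.

*Examples.* Metrizable spaces are $T_4$. The real line is not strongly zero-dimensional, being connected. A discrete space is. More generally we have the following standard lemma, which the main proof uses.

**Lemma 1.** Let $S$ be a Lindelöf Hausdorff space with a base of clopen sets. Disjoint closed sets $H,K\subseteq S$ can be separated by a clopen set.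

*Proof.* Each $x\in S$ lies outside $H$ or outside $K$, so it has a clopen neighborhood missing $H$ or missing $K$. Let $G_0,G_1,\dots$ be countably many such neighborhoods covering $S$. Put $G_k'=G_k\setminus\bigcup_{j<k}G_j$. The $G'_k$ are clopen, pairwise disjoint, and cover $S$. Let $O_H$ be the union of those $G'_k$ that meet $H$, and $O_K$ the union of the others. Both are open and they are complementary, so both are clopen. Clearly $H\subseteq O_H$. A $G_k'$ meeting $H$ misses $K$, so $O_H\cap K=\emptyset$. $\square$

## 2. Uncountable extent under normality: independent of ZFC or not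

A star-Lindelöf space looks small from the point of view of covers. How large a closed discrete set can it contain? The following is known, and we take it as the starting point.

* In ZFC there are Tychonoff star-Lindelöf spaces of arbitrarily large extent.
* The extent of every $T_4$ star-Lindelöf space is at most $2^{\aleph_0}$.
* It is consistent with ZFC that there is a $T_4$ star-Lindelöf space with uncountable extent.

The question comes from Gady Kozma, "On removing one point from a compact space", arXiv:math/0504325 (2005): is the existence of a $T_4$ star-Lindelöf space with uncountable extent independent of ZFC? By the third item, this asks whether it is also consistent that every $T_4$ star-Lindelöf space has countable extent. The answer is no: such a space exists outright.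

**Theorem 1 (ZFC).** For every infinite cardinal $\kappa\le 2^{\aleph_0}$ there is a $T_4$ (in fact strongly zero-dimensional) star-Lindelöf space $X$ containing a closed discrete set of size $\kappa$, with $e(X)=\kappa$.

With $\kappa=\aleph_1$ this settles the question: existence is a theorem of ZFC, hence not independent. With $\kappa=2^{\aleph_0}$ it shows that the bound $2^{\aleph_0}$ is sharp and attained. The construction produces one space $X_D$ for each infinite set $D$, and the same argument handles all $\mu$.

**Theorem 2 (ZFC).** Let $\mu$ be an infinite cardinal.

(a) If $X$ is $T_4$ and star-$\mu$, then $e(X)\le 2^\mu$.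

(b) For every infinite set $D$, the $T_4$ space $X_D$ constructed in Section 7 has $e(X_D)=|D|$, attained, and it is star-$\mu$ if and only if $|D|\le 2^\mu$.

Consequently, the infinite cardinals that are extents of $T_4$ star-$\mu$ spaces are exactly those $\le 2^\mu$.

## 3. Lindelöf, metrizable and separable spaces

We test three familiar classes by hand.

*Lindelöf spaces.* They are star-Lindelöf, but a closed discrete $E$ is itself Lindelöf and discrete, hence countable. So our space must not be Lindelöf.

*Metrizable spaces.* Let $E$ be an uncountable closed discrete set in a metric space $(X,\rho)$. For $x\in E$ choose $r_x>0$ with $B(x,2r_x)\cap E=\{x\}$. The balls $U_x=B(x,r_x)$ are pairwise disjoint: if $z\in U_x\cap U_y$ with $x\ne y$ and $r_x\ge r_y$, then $\rho(x,y)<2r_x$, a contradiction. Consider the cover $\{U_x:x\in E\}\cup\{X\setminus E\}$. The only member containing $x$ is $U_x$, so $\mathrm{St}(F,\mathcal U)\supseteq E$ forces $F$ to meet every $U_x$. As the $U_x$ are disjoint, $F$ is uncountable. So $X$ is not star-Lindelöf.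

The last part used only that the points of $E$ have pairwise disjoint open neighborhoods $U_x$. Thus in the space we seek, the points of an uncountable closed discrete $E$ *cannot* be separated all at once. Normality, on the other hand, demands that each subset $A\subseteq E$ be separated from $E\setminus A$. These are the two forces to balance.

*A separable example without normality.* Let $T=2^{<\omega}$ be the countable set of finite $0$–$1$ sequences, and topologize $T\sqcup 2^\omega$ as follows: points of $T$ are isolated, and $r\in 2^\omega$ has the basic neighborhoods $\{r\}\cup\{r{\restriction}n:n\ge k\}$. Two different branches share only finitely many initial segments, so these neighborhoods are clopen and the space is Hausdorff, hence Tychonoff. It is separable ($T$ is dense), so it is star-Lindelöf, and $2^\omega$ is closed discrete, so the extent is $2^{\aleph_0}$. It remains to ask about normality.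

## 4. Where separability breaks: Jones' lemma

The sensible first attempt is to find a *separable* $T_4$ space with an uncountable closed discrete set. Here is the obstacle.

**Lemma 2 (Jones).** If $X$ is normal and separable and $E\subseteq X$ is closed discrete, then $2^{|E|}\le 2^{\aleph_0}$.

*Proof.* Let $Q$ be countable and dense. For $A\subseteq E$, the sets $A$ and $E\setminus A$ are disjoint and closed, so there is an open $U_A\supseteq A$ with $\overline{U_A}\cap(E\setminus A)=\emptyset$. Since $Q$ is dense and $U_A$ is open, $\overline{U_A\cap Q}=\overline{U_A}$, whose trace on $E$ is exactly $A$. So $A\mapsto U_A\cap Q$ is an injection of $\mathcal P(E)$ into $\mathcal P(Q)$. $\square$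

So the space on $T\sqcup 2^\omega$ is not normal, since $2^{2^{\aleph_0}}>2^{\aleph_0}$. A separable $T_4$ space with an uncountable closed discrete set would give $2^{\aleph_1}=2^{\aleph_0}$. Under the continuum hypothesis this is false, since $2^{\aleph_1}>\aleph_1=2^{\aleph_0}$. Hence no ZFC construction can produce a separable example: the countable set $F$ must depend on the cover.

How much does Jones' counting argument say when $F$ depends on the cover? We feed normality into one well-chosen cover. The number of subsets of $F$ is then compared with the number of *indices*, not with the number of subsets of $E$. This gives Theorem 2(a).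

**Proof of Theorem 2(a).** Let $X$ be $T_4$ and suppose that it has a closed discrete subset of size greater than $2^\mu$. We show that $X$ is not star-$\mu$.

**Step 1: set up many pairs.** The purpose is to have, for each pair of indices, a point that tells them apart. Let $\kappa=(2^\mu)^+$. Since $\kappa$ is infinite, there are $\kappa$ ordered pairs $(i,j)$ with $i,j<\kappa$, $i\neq j$. Choose a closed discrete set of size $\kappa$ and index it bijectively as $E=\{d_{ij}:i,j<\kappa,\ i\ne j\}$. Put $A_i=\{d_{ij}:j\ne i\}$. The sets $A_i$ and $E\setminus A_i$ are disjoint and closed, so Urysohn's lemma gives a continuous $f_i:X\to[0,1]$ that is $1$ on $A_i$ and $0$ on $E\setminus A_i$.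

**Step 2: define the cover.** The purpose is to force $F$ into every pair's neighborhood. For $i\ne j$ let
$$U_{ij}=\{x:f_i(x)>\tfrac12,\ f_j(x)<\tfrac12\}\setminus(E\setminus\{d_{ij}\}).$$
It is open because $E\setminus\{d_{ij}\}$ is closed. It contains $d_{ij}$, because $d_{ij}\in A_i$ gives $f_i(d_{ij})=1$, and $d_{ij}\notin A_j$ gives $f_j(d_{ij})=0$. So $U_{ij}\cap E=\{d_{ij}\}$, and $\mathcal U=\{U_{ij}:i\neq j\}\cup\{X\setminus E\}$ is an open cover in which $U_{ij}$ is the only member containing $d_{ij}$.

**Step 3: pigeonhole.** Suppose $|F|\le\mu$ and $\mathrm{St}(F,\mathcal U)=X$. Since $d_{ij}\in\mathrm{St}(F,\mathcal U)$, we get $F\cap U_{ij}\ne\emptyset$ for all $i\ne j$. The set $F$ has at most $2^\mu<\kappa$ subsets, so there are $i\ne j$ with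
$$\{y\in F:f_i(y)>\tfrac12\}=\{y\in F:f_j(y)>\tfrac12\}.$$
A point $y\in F\cap U_{ij}$ has $f_i(y)>\frac12$ and $f_j(y)<\frac12$, a contradiction. So $X$ is not star-$\mu$.

Hence a $T_4$ star-$\mu$ space has no closed discrete subset of size greater than $2^\mu$, that is, $e(X)\le 2^\mu$. $\blacksquare$

## 5. Boxes in a Cantor cube: few points that meet many, and their measure

The space will consist of a closed discrete set $D$ and a Lindelöf part built from a Cantor cube. Here are the two facts about cubes that we need.

Let $\Lambda$ be an infinite set and give $2^\Lambda$ the product topology. For a finite partial function $\sigma$ from $\Lambda$ to $2=\{0,1\}$ put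
$$[\sigma]=\{z\in 2^\Lambda:\sigma\subseteq z\},$$
the *box* of $\sigma$. Boxes are clopen and form a base of the compact Hausdorff space $2^\Lambda$. A clopen set is compact, hence a finite union of boxes, hence determined by a finite set $a\subseteq\Lambda$ of coordinates: whether $z$ belongs to it depends only on $z{\restriction}a$.

**Lemma 3 (after Hewitt–Marczewski–Pondiczery).** Let $\mu$ be an infinite cardinal and $\Lambda_0\subseteq\Lambda$ with $|\Lambda_0|\le 2^\mu$. There is $Q\subseteq 2^\Lambda$ with $|Q|\le\mu$ that meets every box $[\sigma]$ with $\mathrm{dom}\,\sigma\subseteq\Lambda_0$.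

*Proof.* Fix an injection $i\mapsto r_i$ of $\Lambda_0$ into $2^\mu$. The cube $2^\mu$ has $\mu$ clopen sets: each is given by a finite $a\subseteq\mu$ and a subset of the finite set $2^a$, so there are at most $\mu$, and the sets $\{r:r(\alpha)=1\}$, $\alpha<\mu$, are different. For clopen $B\subseteq 2^\mu$ define $q_B\in 2^\Lambda$ by
$$q_B(i)=1\iff i\in\Lambda_0\text{ and }r_i\in B,$$
and let $Q$ be the set of all $q_B$. Now let $\sigma$ be a finite partial function with domain in $\Lambda_0$. The points $r_i$, $i\in\mathrm{dom}\,\sigma$, are finitely many and distinct, so there is a finite $a\subseteq\mu$ such that the restrictions $r_i{\restriction}a$ are distinct. Let $B$ be the union of the boxes $[r_i{\restriction}a]$ over those $i$ with $\sigma(i)=1$. Then $r_i\in B$ iff $\sigma(i)=1$, for $i\in\mathrm{dom}\,\sigma$. So $q_B\supseteq\sigma$. $\square$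

The set $\Lambda$ may be much larger than $2^\mu$. The lemma serves any $2^\mu$ coordinates named in advance, and $Q$ depends on which ones. This is the dependence on the cover that Jones' lemma made necessary.

**Definition (the measure $m$).** For clopen $B\subseteq2^\Lambda$ determined by the finite set $a$, put
$$m(B)=2^{-|a|}\cdot\big|\{s\in 2^a:[s]\subseteq B\}\big|.$$

*Example.* For different coordinates $i,j$, the set $B=\{z:z(i)=1\text{ or }z(j)=1\}$ is determined by $a=\{i,j\}$ and contains three of the four boxes $[s]$, so $m(B)=\frac34$.

The value does not depend on $a$. If $a\subseteq a'$ and $a$ determines $B$, then each $s\in 2^a$ has $2^{|a'|-|a|}$ extensions to $a'$. If $[s]\subseteq B$, all these extensions give boxes inside $B$. If $[s]\not\subseteq B$, then $[s]\cap B=\emptyset$ and none does. So $a$ and $a'$ give the same value, and two determining sets are compared through their union. Using a common determining set for finitely many clopen sets, we see that $m$ is finitely additive, hence monotone and finitely subadditive; also $m(2^\Lambda)=1$ and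
$$m([\sigma])=2^{-|\mathrm{dom}\,\sigma|}>0.$$

## 6. Points at infinity with exact boxes, and why that space is not normal

Let $D$ be an infinite set. We want $D$ closed discrete, with every $A\subseteq D$ separated from $D\setminus A$. So reserve one coordinate for every $A$. Put $\Lambda=\mathcal P(D)$, and for $d\in D$ let $e_d\in2^\Lambda$ record the sets that contain $d$:
$$e_d(A)=1\iff d\in A.$$

Let $Y=\omega\times2^\Lambda$ with $\omega$ discrete, $Y_n=\{n\}\times2^\Lambda$, and for $W\subseteq Y$ let $W_n=\{z:(n,z)\in W\}$. As $Y$ is the topological sum of the $Y_n$, a set $W$ is clopen in $Y$ iff each $W_n$ is clopen in $2^\Lambda$. The space $Y$ is $\sigma$-compact (so Lindelöf), Hausdorff, and has a base of clopen sets. For $A\subseteq D$ let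
$$C_A=\{(n,z)\in Y:z(A)=1\},$$
a clopen subset of $Y$.

On $X=Y\sqcup D$ we want each $d\in D$ to be a limit of $\{n\}\times\{\text{points near }e_d\}$ as $n\to\infty$. The straightforward way is to let $w_d^\circ$ consist of the clopen $W\subseteq Y$ such that, for some finite $a\subseteq\Lambda$, $[e_d{\restriction}a]\subseteq W_n$ for all but finitely many $n$. A set $O\subseteq X$ is declared open if $O\cap Y$ is open in $Y$ and each $d\in O\cap D$ has some $W\in w_d^\circ$ with $W\subseteq O$. This is a topology, since $w^\circ_d$ contains $Y$ and is closed under finite intersections (join the finite sets $a$), and in it $D=X\setminus Y$ is closed.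

**Claim.** If $D$ is uncountable, this space is not normal.

*Proof.* Let $K=\{(n,z)\in Y: z(\{d\})=0\text{ for all }d\in D\}$. It is closed in $Y$, and each $d\in D$ has $C_{\{d\}}\in w^\circ_d$ (take $a=\{\{d\}\}$) with $C_{\{d\}}\cap K=\emptyset$. So $D$ and $K$ are disjoint closed sets. Suppose $G\supseteq D$ and $G'\supseteq K$ are disjoint and open, and write $G_n,G'_n$ for the sections of $G\cap Y$ and $G'\cap Y$. For each $d$ there are a finite $a_d$ and $n_d\in\omega$ with $[e_d{\restriction}a_d]\subseteq G_n$ for all $n\ge n_d$. As $D$ is uncountable, there is $n$ for which $D'=\{d:n_d\le n\}$ is infinite. Now $K_n$ is the intersection of the clopen sets $B_\delta=\{z:z(\{d\})=0\text{ for }d\in\delta\}$ over finite $\delta\subseteq D$, a family closed under finite intersections, and $K_n\subseteq G_n'$. By compactness $B_\delta\subseteq G'_n$ for some finite $\delta$. Pick $d\in D'\setminus\delta$. Then $e_d(\{c\})=0$ for each $c\in\delta$, so $e_d\in B_\delta\subseteq G_n'$. But $e_d\in[e_d{\restriction}a_d]\subseteq G_n$. Contradiction. $\square$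

Let us see exactly what broke. To separate $D$ from $K$ we take the neighborhoods $C_{\{d\}}$. On level $n$, a *clopen* set gathered from them uses only finitely many $d$, say those in $\delta_n$:
$$V_n=\{z:z(\{d\})=1\text{ for some }d\in\delta_n\}.$$
We would like $V$ to be a neighborhood trace for every $e\in D$ at once, but $e_e\notin V_n$ whenever $e\notin\delta_n$. So no exact box around $e_e$ fits into $V_n$.

Yet if $|\delta_n|=n$, then $V_n$ misses only measure $2^{-n}$ of the cube. In measure, finitely many of the $C_{\{d\}}$ do nearly all the work of all of them, for every $e$. So we relax "the box is contained in $W_n$" to "the part of the box outside $W_n$ has measure tending to $0$".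

## 7. Boxes up to vanishing measure: the space $X_D$

Keep $D,\Lambda,e_d,Y,C_A$ from Section 6 and $m$ from Section 5. For $d\in D$ let $w_d$ be the family of all clopen $W\subseteq Y$ such that
$$\text{for some finite }a\subseteq\Lambda:\quad\lim_{n\to\infty}m\big([e_d{\restriction}a]\setminus W_n\big)=0.\tag{1}$$
We say that $a$ *witnesses* $W\in w_d$. The set $a$ must not depend on $n$.

*Example.* Let $d_0,d_1,\dots$ be distinct points of $D$ and $W_n=\{z:z(\{d_k\})=1\text{ for some }k<n\}$. Then $m(2^\Lambda\setminus W_n)=2^{-n}$, so $W\in w_d$ for *every* $d$, with witness $a=\emptyset$. But for $d$ different from all $d_k$ we have $e_d\notin W_n$, so $W$ is not in the exact family $w_d^\circ$.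

**Facts.** For every $d\in D$:

* (i) $w_d$ is closed under clopen supersets and finite intersections.
* (ii) Every $W\in w_d$ is nonempty.
* (iii) $Y\setminus Y_n\in w_d$ for every $n$.
* (iv) Let $A\subseteq D$. If $d\in A$, then $C_A\in w_d$; if $d\notin A$, then $Y\setminus C_A\in w_d$.

*Proof.* (i) Supersets are clear by monotonicity of $m$. If $a,a'$ witness $W,W'\in w_d$, then
$$[e_d{\restriction}(a\cup a')]\setminus(W_n\cap W'_n)\subseteq\big([e_d{\restriction}a]\setminus W_n\big)\cup\big([e_d{\restriction}a']\setminus W_n'\big),$$
because $[e_d{\restriction}(a\cup a')]$ lies in both boxes. The measure of the right side tends to $0$, so $a\cup a'$ witnesses $W\cap W'\in w_d$.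

(ii) If $W=\emptyset$, the measure in (1) is $m([e_d{\restriction}a])=2^{-|a|}$ for all $n$, which does not tend to $0$.

(iii) With $a=\emptyset$, the measure in (1) is $0$ for all indices different from $n$.

(iv) Take $a=\{A\}$. The box $[e_d{\restriction}a]=\{z:z(A)=e_d(A)\}$ equals $(C_A)_n$ if $d\in A$ and $(Y\setminus C_A)_n$ if $d\notin A$, for every $n$. So the measure in (1) is $0$. $\square$

**Definition (the space $X_D$).** Let $X=X_D=Y\sqcup D$. A set $O\subseteq X$ is open iff $O\cap Y$ is open in $Y$ and for each $d\in O\cap D$ there is $W\in w_d$ with $W\subseteq O$.

*Example.* For $A\subseteq D$ the set $A\cup C_A$ is open by (iv), and so is its complement $(D\setminus A)\cup(Y\setminus C_A)$. So $A$ and $D\setminus A$ are separated by the clopen set $A\cup C_A$.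

This is a topology: $\emptyset$ is open, $X$ is open since $Y\in w_d$, unions are immediate, and finite intersections follow from (i). An open subset of $Y$ is open in $X$, so $Y$ is an open subspace with its original topology. If $W\in w_d$, then $\{d\}\cup W$ is open. Each $Y_n$ is open, and its complement $(Y\setminus Y_n)\cup D$ is open by (iii), so $Y_n$ is clopen in $X$.

**Step 1: $X$ is $T_1$ and $D$ is closed discrete.** This gives the separation axiom for points and the large closed discrete set. The set $D=X\setminus Y$ is closed. For each $d$ the set $\{d\}\cup Y$ is open and meets $D$ in $\{d\}$ only. So $D$ is closed discrete, and each $\{d\}$ is closed in $X$. A point of $Y_n$ is closed in $Y_n$, which is closed in $X$.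

**Step 2: $e(X)=|D|$, attained.** This computes the extent. Let $E$ be closed discrete in $X$. Then $E\cap Y_n$ is a closed discrete subset of the compact space $Y_n$, so it is finite. Hence $|E|\le|D|+\aleph_0=|D|$. The set $D$ attains this value.

None of this needed measure: Facts (i)–(iv) hold just as well for the exact families $w_d^\circ$. Measure enters in the next lemma.

## 8. One clopen set that serves every point of $D$

In the normality proof we will be given a neighborhood trace $N_d$ for each of the possibly uncountably many $d\in D$. We must gather them into a single *clopen* subset of $Y$ using only finitely many $N_d$ on each level. Finite unions on level $n$ have measures bounded by $1$. So we may choose one whose measure is nearly the supremum, and then no further $(N_e)_n$ can add much.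

**Key Lemma.** Let $N_d\in w_d$ for each $d\in D$. Then there are finite sets $\delta_n\subseteq D$ $(n\in\omega)$ such that the clopen set $V\subseteq Y$ with $V_n=\bigcup_{d\in\delta_n}(N_d)_n$ belongs to $w_e$ for every $e\in D$.

*Proof.* **Step 1: choose $\delta_n$.** The purpose is near-maximality on each level. Let
$$s_n=\sup\Big\{m\Big(\bigcup_{d\in\delta}(N_d)_n\Big):\delta\subseteq D\text{ finite}\Big\}\le1,$$
and choose a finite $\delta_n\subseteq D$ with $m(V_n)>s_n-\frac1{n+1}$. Each $V_n$ is a finite union of clopen sets, so $V$ is clopen in $Y$.

**Step 2: no $N_e$ sticks out by much.** Let $e\in D$. The set $V_n\cup(N_e)_n$ is the union belonging to the finite set $\delta_n\cup\{e\}$, so its measure is at most $s_n$. By additivity,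
$$m\big((N_e)_n\setminus V_n\big)=m\big(V_n\cup(N_e)_n\big)-m(V_n)\le s_n-m(V_n)<\frac1{n+1}.\tag{2}$$

**Step 3: conclude $V\in w_e$.** Let $a$ witness $N_e\in w_e$. Then
$$m\big([e_e{\restriction}a]\setminus V_n\big)\le m\big([e_e{\restriction}a]\setminus(N_e)_n\big)+m\big((N_e)_n\setminus V_n\big)\longrightarrow0,$$
the first term by the choice of $a$, the second by (2). So the same $a$ witnesses $V\in w_e$. $\square$

The bound $\frac1{n+1}$ in (2) is the same for all $e$. That uniformity is why $|D|$ plays no role.

## 9. Disjoint closed sets of $X_D$ are separated by clopen sets

Let $H,K$ be disjoint closed subsets of $X=X_D$. We build a clopen set containing $H$ and missing $K$. Let $A=H\cap D$.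

**Step 1: choose safe neighborhoods.** Each point of $D$ gets a trace that avoids one of $H,K$ and stays on the correct side of the coordinate $A$.

* If $d\in A$, then $d\notin K$, so some member of $w_d$ lies in the open set $X\setminus K$. Intersecting it with $C_A\in w_d$, we get $N_d\in w_d$ with $N_d\cap K=\emptyset$ and $N_d\subseteq C_A$.
* If $d\in D\setminus A$, then $d\notin H$. In the same way, using $Y\setminus C_A\in w_d$, we get $N_d\in w_d$ with $N_d\cap H=\emptyset$ and $N_d\subseteq Y\setminus C_A$.

**Step 2: gather them and split along $C_A$.** This produces open sets around $A$ and around $D\setminus A$. Take $\delta_n$ and $V$ from the Key Lemma, and put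
$$P=V\cap C_A,\qquad R=V\setminus C_A,$$
both clopen in $Y$. Since $N_d\subseteq C_A$ for $d\in A$ and $N_d\cap C_A=\emptyset$ for $d\notin A$,
$$P_n=\bigcup_{d\in\delta_n\cap A}(N_d)_n,\qquad R_n=\bigcup_{d\in\delta_n\setminus A}(N_d)_n.$$
Hence $P\cap K=\emptyset$ and $R\cap H=\emptyset$. If $d\in A$, then $V\in w_d$ and $C_A\in w_d$, so $P\in w_d$ by (i). If $d\in D\setminus A$, then $V\in w_d$ and $Y\setminus C_A\in w_d$, so $R\in w_d$. Therefore $A\cup P$ and $(D\setminus A)\cup R$ are open in $X$.

**Step 3: treat the rest of $Y$.** What remains is $S=Y\setminus V$. As $V$ is clopen in $Y$, the set $S$ is open in $Y$, hence open in $X$. So $X$ is the disjoint union of the three open sets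
$$A\cup P,\qquad(D\setminus A)\cup R,\qquad S.$$
Also $S$ is closed in $Y$, so it is $\sigma$-compact, hence Lindelöf; it is Hausdorff with a base of clopen sets. By Lemma 1 there are disjoint sets $O_H\supseteq H\cap S$ and $O_K\supseteq K\cap S$, clopen in $S$, with $O_H\cup O_K=S$. They are open in $X$.

**Step 4: put the pieces together.** Every point of $H$ lies in $A$ (if it is in $D$), in $P$ (if it is in $V$, since $H\cap R=\emptyset$), or in $O_H$ (if it is in $S$). Every point of $K$ lies in $D\setminus A$ (since $K\cap A\subseteq K\cap H=\emptyset$), in $R$ (if it is in $V$, since $K\cap P=\emptyset$), or in $O_K$. So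
$$H\subseteq A\cup P\cup O_H,\qquad K\subseteq(D\setminus A)\cup R\cup O_K.$$
These two sets are open, disjoint, and their union is $X$. Hence both are clopen.

With Step 1 of Section 7, $X_D$ is $T_4$ and strongly zero-dimensional. $\square$

In the example of Section 6, with $H=D$ and the set $K$ given there, the construction may use $N_d=C_{\{d\}}$, since $A=D$ and we may intersect with $C_D$. It then takes $V_n\subseteq\{z:z(\{d\})=1\text{ for some }d\in\delta_n\}$, a set that misses $e_e$ for most $e$. This no longer matters.

## 10. The star of a small set in $X_D$

**Proposition 4.** If $|D|\le2^\mu$, then $X_D$ is star-$\mu$.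

*Proof.* Let $\mathcal U$ be an open cover of $X=X_D$.

**Step 1: find the coordinates the cover uses near $D$.** The purpose is to reduce the $2^{|D|}$ coordinates in $\Lambda$ to $|D|$ of them. For each $d\in D$ pick $U_d\in\mathcal U$ with $d\in U_d$, and $W_d\in w_d$ with $W_d\subseteq U_d$. By (ii), $W_d$ is a nonempty open subset of $Y$, so it contains $\{n_d\}\times[\sigma_d]$ for some $n_d\in\omega$ and some finite partial function $\sigma_d$. Let
$$\Lambda_0=\bigcup_{d\in D}\mathrm{dom}\,\sigma_d,\qquad\text{so}\qquad|\Lambda_0|\le|D|\le2^\mu.$$

**Step 2: reach $D$.** By Lemma 3 there is $Q\subseteq2^\Lambda$ with $|Q|\le\mu$ meeting every $[\sigma_d]$. Put $F_1=\omega\times Q$, so $|F_1|\le\mu$. For each $d$, the set $F_1$ meets $\{n_d\}\times[\sigma_d]\subseteq W_d\subseteq U_d$. So $d\in U_d\subseteq\mathrm{St}(F_1,\mathcal U)$, and $D\subseteq\mathrm{St}(F_1,\mathcal U)$.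

**Step 3: reach $Y$.** Since $Y$ is Lindelöf, countably many members of $\mathcal U$, each meeting $Y$, cover $Y$. One point from each gives a countable $F_2$ with $Y\subseteq\mathrm{St}(F_2,\mathcal U)$.

Then $|F_1\cup F_2|\le\mu$ and $\mathrm{St}(F_1\cup F_2,\mathcal U)=X$. $\square$

Compare this with Jones' lemma. The set $Q$ was built after the cover had named $\Lambda_0$, so no fixed dense set of size $\mu$ was used.

## 11. Proofs of Theorems 1 and 2

**Proof of Theorem 1.** Let $\kappa$ be an infinite cardinal with $\kappa\le2^{\aleph_0}$ and let $D$ be a set with $|D|=\kappa$. By Section 9, $X_D$ is $T_4$ and strongly zero-dimensional. By Proposition 4 with $\mu=\aleph_0$, it is star-Lindelöf. By Section 7, $D$ is closed discrete of size $\kappa$ and $e(X_D)=\kappa$. $\blacksquare$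

**Proof of Theorem 2.** Part (a) was proved in Section 4. For part (b), $X_D$ is $T_4$ by Section 9, and $e(X_D)=|D|$ is attained by Section 7. If $|D|\le2^\mu$, then $X_D$ is star-$\mu$ by Proposition 4. If $|D|>2^\mu$, then $e(X_D)>2^\mu$, so the $T_4$ space $X_D$ is not star-$\mu$ by (a).

For the final statement: by (a), an extent of a $T_4$ star-$\mu$ space is at most $2^\mu$. Conversely, for an infinite cardinal $\kappa\le2^\mu$, take $|D|=\kappa$; by (b), $X_D$ is a $T_4$ star-$\mu$ space with $e(X_D)=\kappa$. $\blacksquare$

All of this is carried out in ZFC. So the existence of a $T_4$ star-Lindelöf space with uncountable extent is a theorem of ZFC and is not independent; it is not consistent that every $T_4$ star-Lindelöf space has countable extent. For $\mu=\aleph_0$, the infinite cardinals occurring as extents of $T_4$ star-Lindelöf spaces are exactly the $\kappa$ with $\aleph_0\le\kappa\le2^{\aleph_0}$.
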